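\title{Extension of plurisubharmonic functions across closed pluripolar sets from upper bounds on slices}

\begin{abstract}
Let $E$ be a closed pluripolar subset of the polydisc $\mathbb D^{n+1}$ contained in $\mathbb D^n\times\mathbb D_r$ with $r<1$, and let $\varphi$ be plurisubharmonic on $\mathbb D^{n+1}\setminus E$. We prove that $\varphi$ extends to a plurisubharmonic function on $\mathbb D^{n+1}$ as soon as it is locally bounded above near $E$ on the discs $\{z'\}\times\mathbb D$ for $z'$ in a nonpluripolar set. This confirms a conjecture stated in a paper of Chen, Wu and Wang. The proof combines an $L^2$ estimate for $\bar\partial$ on the complement of a closed pluripolar set, which need not be pseudoconvex, with the Ohsawa--Takegoshi theorem with sharp constant. We also give a version over an arbitrary base manifold and show that the condition on the set of discs is sharp.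
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb D$ be the unit disc in $\mathbb C$, $\mathbb D_r=\{|\zeta|<r\}$, and $\mathbb D^m$ the unit polydisc in $\mathbb C^m$. Points of $\mathbb D^{n+1}$, $n\ge1$, are written $(z',w)$ with $z'\in\mathbb D^n$ and $w\in\mathbb D$. Lebesgue measure is denoted by $\lambda$, and ``closed in $U$'' means relatively closed.

A function $u\colon G\to[-\infty,\infty)$ on an open set $G\subset\mathbb C^N$ is \emph{plurisubharmonic} (psh), written $u\in PSH(G)$, if it is upper semicontinuous (usc) and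
\[
u(z)\le\frac1{2\pi}\int_0^{2\pi}u(z+e^{i\theta}a)\,d\theta\qquad\text{whenever }\{z+\zeta a:|\zeta|\le1\}\subset G .
\]
The constant $-\infty$ is allowed. For $N=1$ one says \emph{subharmonic}. The basic example is $\log|F|$ with $F$ holomorphic. A set $S$ is \emph{(locally) pluripolar} if every point of $S$ has a connected neighborhood $V$ carrying a psh function $v\not\equiv-\infty$ with $S\cap V\subset\{v=-\infty\}$; for $N=1$ one says \emph{polar}. Both notions make sense on complex manifolds, through charts. Pluripolar sets are the small sets of the theory: zero sets of holomorphic functions $F\not\equiv0$ are pluripolar, and pluripolar sets are Lebesgue null. A null set need not be pluripolar. The torus $\{|z_1|=\dots=|z_n|=\frac12\}$ is null, but a psh function on $\mathbb C^n$ that equals $-\infty$ on it equals $-\infty$ on the whole polydisc $\mathbb D_{1/2}^n$, by the maximum principle applied in one variable after the other; by Josefson's theorem, (F1) below, the torus is therefore not pluripolar.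

Let $S$ be closed in $G$ and $u\in PSH(G\setminus S)$. We say that $u$ is \emph{locally bounded above near $S$} if every point of $S$ has a neighborhood $W$ with $\sup_{W\setminus S}u<\infty$. This condition is necessary for $u$ to extend to a psh function on $G$, since usc functions are locally bounded above, and when $S$ is pluripolar it is also sufficient, by the removable singularity theorem (F2) below. The condition involves all variables at once. It is natural to ask whether it can be tested on one-dimensional slices, with no uniformity from slice to slice, and how many slices are needed. The following statement appears as a conjecture in \cite{CWW}; we prove it.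

\begin{theorem}\label{thm:main}
Let $E$ be a closed pluripolar subset of $\mathbb D^{n+1}$ with $E\subset\mathbb D^n\times\mathbb D_r$ for some $0<r<1$, and let $\varphi\in PSH(\mathbb D^{n+1}\setminus E)$. Suppose that there is a nonpluripolar set $A\subset\mathbb D^n$ such that for each $z'\in A$ the restriction of $\varphi$ to $(\{z'\}\times\mathbb D)\setminus E$ is locally bounded above near $(\{z'\}\times\mathbb D)\cap E$. Then $\varphi$ is locally bounded above near $E$ and extends uniquely to a psh function on $\mathbb D^{n+1}$.
\end{theorem}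

The second theorem carries the result over to a general base, in the form of a dichotomy, and shows that the hypothesis on $A$ cannot be weakened and that the condition $E\subset\mathbb D^n\times\mathbb D_r$ cannot be dropped.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] Let $B$ be a connected complex manifold of dimension $n\ge1$, let $E\subset B\times\mathbb D$ be closed and locally pluripolar with proper projection $E\to B$, and let $\varphi\in PSH((B\times\mathbb D)\setminus E)$. Let $A_\varphi$ be the set of $z'\in B$ such that the restriction of $\varphi$ to $(\{z'\}\times\mathbb D)\setminus E$ is locally bounded above near $(\{z'\}\times\mathbb D)\cap E$. Then either $A_\varphi$ is locally pluripolar, or $A_\varphi=B$ and $\varphi$ extends to a psh function on $B\times\mathbb D$.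
\item[(b)] For $A\subset\mathbb D^n$ the following are equivalent: (1) for all $E$ closed and pluripolar in $\mathbb D^{n+1}$ with $E\subset\mathbb D^n\times\mathbb D_r$ for some $r<1$, and all $\varphi\in PSH(\mathbb D^{n+1}\setminus E)$, the inclusion $A\subset A_\varphi$ implies that $\varphi$ extends to a psh function on $\mathbb D^{n+1}$; (2) $A$ is nonpluripolar. Moreover, every set $\{v=-\infty\}$ with $v\in PSH(\mathbb D^n)$, $v\not\equiv-\infty$, equals $A_\varphi$ for some $\varphi$ with $E=\mathbb D^n\times\{0\}$.
\item[(c)] The hypothesis $E\subset\mathbb D^n\times\mathbb D_r$ in Theorem~\ref{thm:main} cannot be dropped.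
\end{enumerate}
\end{theorem}

Pluripolarity of $E$ cannot be dropped either. For $E=\mathbb D^n\times\overline{\mathbb D}_{r/2}$ the function $\varphi=-\log|w|$ is bounded above on the complement of $E$, but it decreases strictly in $|w|$, so a psh extension would violate the maximum principle in $w$.

\subsection*{Plan of the proof}
We study $\varphi$ through holomorphic functions that are square integrable against $e^{-2j\varphi}$, $j\to\infty$. Section~\ref{sec:model} explains the method for $E=\mathbb D^n\times\{0\}$, and Sections~\ref{sec:facts} and~\ref{sec:cutoff} collect the tools. Section~\ref{sec:criterion} shows that $\varphi$ is bounded above near $E$ if such functions exist in abundance (H1) and have no negative Laurent coefficients in $w$ (H2). There are two situations in which one of these conditions is easy.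
\begin{itemize}
\item If $\mathbb D^{n+1}\setminus E$ is pseudoconvex, (H1) is the Ohsawa--Takegoshi theorem. Section~\ref{sec:psc} proves (H2) for nonpluripolar $A$.
\item If $A$ is not Lebesgue null, (H2) follows from Fubini's theorem. Section~\ref{sec:dbar} proves (H1) without pseudoconvexity.
\end{itemize}
The second case is used to reduce the theorem to the first: it implies that the set of points near which $\varphi$ is really unbounded has pseudoconvex complement (Section~\ref{sec:hartogs}). Section~\ref{sec:end} assembles the proofs.

\subsection*{Notation}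
Throughout, $N=n+1$, $P=\mathbb D^N$, $\Omega=P\setminus E$, and
\[
E_{z'}=\{w\in\mathbb D:(z',w)\in E\},\qquad \Omega_{z'}=\mathbb D\setminus E_{z'} .
\]
Under the hypotheses of Theorem~\ref{thm:main}, $E_{z'}$ is closed in $\mathbb D$ and contained in $\mathbb D_r$, hence compact, and $\Omega_{z'}\supset\{r\le|w|<1\}$. For $f$ holomorphic on an annulus $\{r<|w|<s'\}$ and $k\ge1$, the coefficient of $w^{-k}$ in the Laurent series of $f$ is
\begin{equation}\label{eq:xi}
\xi_k(f)=\frac1{2\pi i}\oint_{|w|=s}f(w)\,w^{k-1}\,dw,\qquad s\in(r,s')\text{ arbitrary}.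
\end{equation}
The hypothesis $E\subset\mathbb D^n\times\mathbb D_r$ provides one such annulus for all slices.

\section{The model case $E=\mathbb D^n\times\{0\}$}\label{sec:model}

Let $E=\mathbb D^n\times\{0\}$ and suppose first that $\varphi=\log|F|$ with $F$ holomorphic on $\Omega$. The functions $a_{-k}(z')=\xi_k(F(z',\cdot))$ are holomorphic on $\mathbb D^n$. For $z'\in A$ the function $F(z',\cdot)$ is bounded near $0$, so its singularity is removable and $a_{-k}(z')=0$. Thus the psh function $\log|a_{-k}|$ equals $-\infty$ on the nonpluripolar set $A$, which forces $a_{-k}\equiv0$. Hence $F$ extends holomorphically across $E$, and $\varphi$ extends with it.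

This argument only needs $A$ to lie in no zero set of a holomorphic function $\not\equiv0$. For general $\varphi$ more is required.

\begin{example}\label{ex:model}
Let $v\in PSH(\mathbb D^n)$, $v\not\equiv-\infty$, and
\[
\varphi_v(z',w)=\max\{v(z')-\log|w|,\,0\}.
\]
Since $\log|w|$ is pluriharmonic for $w\ne0$, $\varphi_v$ is psh on $\mathbb D^n\times(\mathbb D\setminus\{0\})$. If $v(z')=-\infty$ then $\varphi_v(z',\cdot)\equiv0$, and if $v(z')>-\infty$ then $\varphi_v(z',w)\to+\infty$ as $w\to0$. So the set of good slices is exactly $\{v=-\infty\}$, and $\varphi_v$ has no psh extension, because it is not locally bounded above near $E$.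
\end{example}

So no pluripolar set of slices suffices, and nonpluripolarity of $A$ is the weakest hypothesis one can hope for. To exploit it we need a psh function on the base, attached to $\varphi$, that equals $-\infty$ on $A$ and replaces $\log|a_{-k}|$. No single $F$ is available, so we take all holomorphic functions on a slice whose growth is controlled by $\varphi$, and measure the largest possible Laurent coefficient. For any $E$ and $\varphi\ge0$ as in Theorem~\ref{thm:main}, integers $j,k\ge1$ and $z'\in\mathbb D^n$, put
\begin{equation}\label{eq:N}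
\begin{gathered}
\|f\|_{j,z'}^2=\int_{\Omega_{z'}}|f|^2e^{-2j\varphi(z',\cdot)}\,d\lambda,\qquad
H_{j,z'}=\{f\in\mathcal O(\Omega_{z'}):\|f\|_{j,z'}<\infty\},\\
\mathcal N_{j,k}(z')=\sup\{|\xi_k(f)|^2: f\in H_{j,z'},\ \|f\|_{j,z'}\le1\}.
\end{gathered}
\end{equation}
Thus $\mathcal N_{j,k}(z')$ is the squared norm of the functional $\xi_k$ on $H_{j,z'}$.

In the model case $\mathcal N_{j,k}$ can be computed when $\varphi$ depends only on $z'$ and $|w|$. For $f=\sum_{l\in\mathbb Z}c_lw^l$, Parseval's identity on circles gives $\|f\|^2_{j,z'}=\sum_l|c_l|^2\|w^l\|^2_{j,z'}$, so $\mathcal N_{j,k}(z')=\|w^{-k}\|_{j,z'}^{-2}$, with value $0$ when the norm is infinite. Take $\varphi=\varphi_v$ with $v\le0$, and $k=1$. With $R=e^{v(z')}\in(0,1]$ we have $e^{-2j\varphi}=\min\{(|w|/R)^{2j},1\}$, so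
\[
\|w^{-1}\|^2_{j,z'}=2\pi\int_0^R\frac{t^{2j-1}}{R^{2j}}\,dt+2\pi\int_R^1\frac{dt}t=\frac\pi j-2\pi v(z'),
\]
and if $v(z')=-\infty$ the weight is $1$ and the norm is infinite. Hence
\[
\log\mathcal N_{j,1}=-\log\Big(\frac\pi j-2\pi v\Big).
\]
The right side is a convex increasing function of $v$, so it is psh, and it equals $-\infty$ exactly on the set $\{v=-\infty\}$ of good slices. The proof of Theorem~\ref{thm:main} rests on the same two properties in general: $\mathcal N_{j,k}$ vanishes on the good slices outside a pluripolar set (Lemma~\ref{lem:slice}), and $\log\mathcal N_{j,k}$ is psh when $\Omega$ is pseudoconvex (Proposition~\ref{prop:logpsh}).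

\section{Standard facts and normalization}\label{sec:facts}

We use the following elementary properties of psh functions. A psh function satisfies the submean inequality over balls and polydiscs; hence if $u\le M$ almost everywhere on an open set, then $u\le M$ there. On a domain, a psh function $u\not\equiv-\infty$ is locally integrable. Its \emph{regularization} $u^\delta$, the convolution with a smooth radial probability density supported in the ball of radius $\delta$ and obtained from a fixed density by scaling, is smooth and psh on the set of points at distance $>\delta$ from the complement, and $u^\delta\downarrow u$ as $\delta\downarrow0$. A supremum of psh functions is psh if it is usc. In the definition of psh functions, means over circles may be replaced by area means over discs. For real $(1,1)$-forms $\Theta=i\sum\Theta_{jk}\,dz_j\wedge d\bar z_k$, the inequality $\Theta\ge0$ means that the Hermitian matrix $(\Theta_{jk})$ is positive semidefinite, and $\operatorname{tr}\Theta=\sum\Theta_{jj}$. A smooth $u$ is psh if and only if $i\partial\bar\partial u\ge0$, and $\operatorname{tr}(i\partial\bar\partial u)=\frac14\Delta u$.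

\begin{enumerate}
\item[(F1)] (Josefson.) If $S\subset\mathbb C^N$ is pluripolar, there is $g\in PSH(\mathbb C^N)$, $g\not\equiv-\infty$, with $S\subset\{g=-\infty\}$. Countable unions of pluripolar sets are pluripolar, and pluripolar sets are Lebesgue null.
\item[(F2)] If $G$ is a domain and $S$ is closed in $G$ and pluripolar, then $G\setminus S$ is connected, and every psh function on $G\setminus S$ that is locally bounded above near $S$ extends uniquely to a psh function on $G$; see for example \cite[\S2.9]{Klimek}.
\item[(F3)] \cite[Theorem 2.6.7]{Hormander} Let $G\subsetneq\mathbb C^N$ be open and let $d_G$ be the Euclidean distance to $\mathbb C^N\setminus G$. Then $-\log d_G$ is psh on $G$ if and only if $G$ has a continuous psh exhaustion function, that is, one whose sublevel sets are relatively compact in $G$. Such $G$ are called \emph{pseudoconvex}. Balls are pseudoconvex, and so are the components of a pseudoconvex open set.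
\item[(F4)] (Ohsawa--Takegoshi.) Let $G\subset\mathbb C^N$ be a bounded pseudoconvex domain, $\psi\in PSH(G)$, $x\in G$, $\psi(x)>-\infty$. There is $f\in\mathcal O(G)$ with $f(x)=1$ and $\int_G|f|^2e^{-\psi}d\lambda\le Ce^{-\psi(x)}$, where $C$ depends only on $N$ and the diameter of $G$.
\item[(F5)] (Sharp constant; \cite[Theorem 1]{Blocki}, for a disc.) Let $Y\subset\mathbb C\times\mathbb D_\rho$ be a pseudoconvex domain with coordinates $(w,\zeta)$, let $\psi\in PSH(Y)$, $Y_0=Y\cap\{\zeta=0\}$, and $f\in\mathcal O(Y_0)$ with $\int_{Y_0}|f|^2e^{-\psi}<\infty$. There is $F\in\mathcal O(Y)$ with $F|_{Y_0}=f$ and $\int_Y|F|^2e^{-\psi}\le\pi\rho^2\int_{Y_0}|f|^2e^{-\psi}$. The same holds for pseudoconvex open sets $Y$: apply the statement on each component that meets $\{\zeta=0\}$, put $F=0$ on the others, and add the estimates.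
\end{enumerate}

\subsection*{Polar slices}
A slice of a pluripolar set need not be polar, but the bad slices are few. Given $E$, fix $g$ as in (F1) and let
\[
Z=\{z'\in\mathbb D^n: g(z',\cdot)\equiv-\infty\text{ on }\mathbb D\}.
\]
Since $g\not\equiv-\infty$ on $P$, there is $w_1\in\mathbb D$ with $g(\cdot,w_1)\not\equiv-\infty$ on $\mathbb D^n$, and $Z\subset\{g(\cdot,w_1)=-\infty\}$. So $Z$ is pluripolar and null. For $z'\notin Z$ the function $g(z',\cdot)\not\equiv-\infty$ is subharmonic on $\mathbb C$ and equals $-\infty$ on $E_{z'}$, so $E_{z'}$ is polar. If $A$ is nonpluripolar then so is $A\setminus Z$, by (F1), and if $A$ is not null then neither is $A\setminus Z$.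

\subsection*{Normalization}
By (F2) it suffices to prove that $\varphi$ is locally bounded above near $E$. The function $\max\{\varphi,0\}$ is psh, and it is bounded above on exactly the same sets as $\varphi$. So we may and do assume from now on that
\[
0\le\varphi<\infty .
\]
This makes (F4) applicable to the weights $2j\varphi$ at every point.

\section{Cut-off functions and removable singularities on slices}\label{sec:cutoff}

Pluripolarity of $E$ enters the analysis through cut-off functions that vanish near $E$, tend to $1$ almost everywhere, and have small gradient. They are built from a psh function $h$ with poles on the set. Passing from $h$ to $\log(-h)$ has the effect that the gradient is controlled by the complex Hessian, and the Hessian of a psh function has locally finite mass.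

\begin{lemma}\label{lem:cutoff}
Let $h\in PSH(\mathbb C^N)$, $N\ge1$, $h\not\equiv-\infty$. Let $V\subset\mathbb C^N$ be bounded and open, and let $K\subset\overline V$ be compact with $h=-\infty$ on $K$. There are smooth real functions $l_m,\chi_m$, $m\ge1$, on a neighborhood of $\overline V$, with $0\le\chi_m\le1$ and $\chi_m=0$ near $K$, such that
\begin{enumerate}
\item[(i)] $\chi_m\to1$ almost everywhere on $V$;
\item[(ii)] $i\partial l_m\wedge\bar\partial l_m\le i\partial\bar\partial(-l_m)$, and $d\chi_m=c_m\,dl_m$ with a real function $c_m$, $|c_m|\le2/m$;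
\item[(iii)] $\sup_m\int_L\operatorname{tr}\big(i\partial\bar\partial(-l_m)\big)\,d\lambda<\infty$ for every compact $L\subset V$.
\end{enumerate}
\end{lemma}

\begin{proof}
Subtract a constant so that $h<-e$ at all points within distance $2$ of $V$. Then $h^\delta<-e$ near $\overline V$ for $\delta\le1$. As $\delta\downarrow0$, $\log(-h^\delta)$ increases to $+\infty$ at each point of $K$, so the compact sets $\{z\in K:\log(-h^\delta(z))\le2m+1\}$ decrease to the empty set, and one of them is empty. Choose such a $\delta=\delta(m)$ and put $l_m=\log(-h^{\delta(m)})$. Then $l_m>2m+1$ on $K$ and $1\le l_m\le\log(-h)\le-h$ on $\overline V$. Fix $\chi\in C^\infty(\mathbb R,[0,1])$ with $\chi=1$ on $(-\infty,1]$, $\chi=0$ on $[2,\infty)$ and $|\chi'|\le2$, and put $\chi_m=\chi(l_m/m)$. It vanishes on the neighborhood $\{l_m>2m\}$ of $K$.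

(i) If $h(z)>-\infty$, then $l_m(z)\le\log(-h(z))<m$ and $\chi_m(z)=1$ for large $m$. The set $\{h=-\infty\}$ is null.

(ii) With $\delta=\delta(m)$ we have $\partial l_m=\partial h^\delta/h^\delta$ and
\[
i\partial\bar\partial(-l_m)=\frac{i\partial\bar\partial h^\delta}{-h^\delta}+\frac{i\partial h^\delta\wedge\bar\partial h^\delta}{(h^\delta)^2}\ \ge\ i\partial l_m\wedge\bar\partial l_m ,
\]
because $h^\delta$ is psh and negative. Moreover $d\chi_m=m^{-1}\chi'(l_m/m)\,dl_m$.

(iii) Let $\mu\in C_c^\infty(V)$, $\mu\ge0$, $\mu=1$ on $L$. By (ii), $\Delta(-l_m)\ge0$, so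
\[
\int_L\Delta(-l_m)\,d\lambda\le\int\mu\,\Delta(-l_m)\,d\lambda=-\int l_m\,\Delta\mu\,d\lambda\le\sup|\Delta\mu|\int_V(-h)\,d\lambda<\infty .\qedhere
\]
\end{proof}

The first application is in one variable. Its proof is the simplest instance of the cut-off argument of Section~\ref{sec:dbar}.

\begin{lemma}\label{lem:L2removable}
Let $U\subset\mathbb C$ be open, $K\subset U$ compact, and $K\subset\{h=-\infty\}$ with $h\not\equiv-\infty$ subharmonic on $\mathbb C$. If $f\in\mathcal O(U\setminus K)$ is square integrable near $K$, then $f$ extends holomorphically to $U$.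
\end{lemma}

\begin{proof}
Let $V\Subset U$ be an open neighborhood of $K$ with $f\in L^2(V\setminus K)$. As $K$ is null, $f\in L^2(V)$. Take $l_m,\chi_m$ from Lemma~\ref{lem:cutoff} and let $\mu\in C_c^\infty(V)$. The function $\chi_m\mu$ has compact support in $V\setminus K$, where $f$ is holomorphic, so $\int f\,\partial_{\bar w}(\chi_m\mu)\,d\lambda=0$. By (i) and dominated convergence,
\[
\int f\,\partial_{\bar w}\mu\,d\lambda=\lim_m\int\chi_mf\,\partial_{\bar w}\mu\,d\lambda=-\lim_m\int f\mu\,\partial_{\bar w}\chi_m\,d\lambda .
\]
By (ii), $|\partial_{\bar w}\chi_m|^2\le4m^{-2}|\partial_wl_m|^2\le4m^{-2}\operatorname{tr}(i\partial\bar\partial(-l_m))$, so the Cauchy--Schwarz inequality and (iii) with $L=\operatorname{supp}\mu$ show that the last integral is $O(1/m)$. Thus $\partial_{\bar w}f=0$ on $V$ in the sense of distributions, and $f$ agrees almost everywhere with a holomorphic function on $V$.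
\end{proof}

The next lemma converts the slice hypothesis into a statement about holomorphic functions.

\begin{lemma}\label{lem:slice}
Let $z'\notin Z$ be such that $\varphi(z',\cdot)$ is locally bounded above near $E_{z'}$. Let $r<s'\le1$, $j\ge1$, and $f\in\mathcal O(\mathbb D_{s'}\setminus E_{z'})$ with $\int|f|^2e^{-2j\varphi(z',\cdot)}d\lambda<\infty$. Then $\xi_k(f)=0$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Since $E_{z'}$ is compact, there are a neighborhood $W$ of $E_{z'}$ and a constant $M'$ with $\varphi(z',\cdot)\le M'$ on $W\setminus E_{z'}$. There $|f|^2\le e^{2jM'}|f|^2e^{-2j\varphi(z',\cdot)}$, so $f$ is square integrable near $E_{z'}$. By Lemma~\ref{lem:L2removable} with $h=g(z',\cdot)$, $f$ extends holomorphically to $\mathbb D_{s'}$, and Cauchy's theorem gives $\xi_k(f)=0$.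
\end{proof}

\section{A criterion for boundedness}\label{sec:criterion}

We want a maximum principle for $\varphi$: a bound inside the circle $|w|=s$ by its values near the circle. Such a principle holds for holomorphic functions that extend across $E$. It can be transferred to $\varphi$ if, for each point $x$, there are functions $F$ with $F(x)=1$ whose norm for the weight $e^{-2j\varphi}$ is about $e^{-j\varphi(x)}$. The constants that appear do not depend on $j$, so they disappear when we take $2j$-th roots and let $j\to\infty$.

\begin{proposition}\label{prop:criterion}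
Let $E\subset\mathbb D^n\times\mathbb D_r$ be closed in $P$ and pluripolar, and $0\le\varphi\in PSH(\Omega)$. Let $0<\rho\le1$, $r<s'\le1$, $P'=\mathbb D_\rho^n\times\mathbb D_{s'}$, and $\|F\|_j^2=\int_{P'\setminus E}|F|^2e^{-2j\varphi}d\lambda$. Assume:
\begin{enumerate}
\item[(H1)] for every $x\in P'\setminus E$ there is a constant $C_x$ such that for every $j\ge1$ there is $F\in\mathcal O(P'\setminus E)$ with $F(x)=1$ and $\|F\|_j^2\le C_xe^{-2j\varphi(x)}$;
\item[(H2)] if $j\ge1$, $F\in\mathcal O(P'\setminus E)$ and $\|F\|_j<\infty$, then $\xi_k(F(z',\cdot))=0$ for all $k\ge1$ and $z'\in\mathbb D_\rho^n$.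
\end{enumerate}
Then $\varphi$ is locally bounded above near $E\cap P'$.
\end{proposition}

\begin{proof}
Fix $\rho_1<\rho$, $s\in(r,s')$ and $\varepsilon>0$ with $\rho_1+\varepsilon<\rho$, $r<s-\varepsilon$, $s+\varepsilon<s'$. The set
\[
L=\overline{\mathbb D}{}^n_{\rho_1+\varepsilon}\times\{s-\varepsilon\le|w|\le s+\varepsilon\}
\]
is a compact subset of $P'\setminus E$, so $M=\sup_L\varphi<\infty$. We show that $\varphi\le M$ on $(\mathbb D^n_{\rho_1}\times\mathbb D_s)\setminus E$. This suffices, because every point of $E\cap P'$ lies in $\mathbb D^n_{\rho_1}\times\mathbb D_s$ for some $\rho_1<\rho$.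

Let $x=(x',x_N)\in(\mathbb D^n_{\rho_1}\times\mathbb D_s)\setminus E$ and $j\ge1$, and take $F$ from (H1). The Cauchy integral $\tilde F(z',w)=\frac1{2\pi i}\oint_{|\zeta|=t}\frac{F(z',\zeta)}{\zeta-w}\,d\zeta$, $|w|<t$, does not depend on $t\in(r,s')$ and defines a holomorphic function on $P'$. It is the sum of the terms of nonnegative degree in the Laurent series of $F(z',\cdot)$, so by (H2) it equals $F$ for $r<|w|<s'$. Since $P'\setminus E$ is connected by (F2), $F=\tilde F$ on $P'\setminus E$. Apply the maximum principle to $\tilde F(x',\cdot)$ on $\overline{\mathbb D}_s$, and then the submean inequality for $|F|^2$ on the polydisc of radius $\varepsilon$ about a point $(x',w)$ with $|w|=s$, which lies in $L$: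
\[
1=|\tilde F(x)|^2\le\max_{|w|=s}|F(x',w)|^2\le\frac1{(\pi\varepsilon^2)^N}\int_L|F|^2d\lambda\le\frac{e^{2jM}\|F\|_j^2}{(\pi\varepsilon^2)^N}\le\frac{C_x\,e^{2j(M-\varphi(x))}}{(\pi\varepsilon^2)^N}.
\]
Taking logarithms, dividing by $2j$ and letting $j\to\infty$ gives $\varphi(x)\le M$.
\end{proof}

\section{The pseudoconvex case}\label{sec:psc}

Suppose that $\Omega$ is pseudoconvex. Then (H1) holds with $P'=P$ by (F4). The difficulty is (H2). A function $F$ with $\|F\|_j<\infty$ has slices of finite norm for almost every $z'$, but $A$ may be null, as the torus in the introduction shows, and then Lemma~\ref{lem:slice} might apply to no slice of $F$. The function $\mathcal N_{j,k}$ of \eqref{eq:N} avoids this problem, since it is defined slice by slice. Plurisubharmonicity then propagates its vanishing from $A$ to all of $\mathbb D^n$.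

\begin{proposition}\label{prop:logpsh}
Let $E\subset\mathbb D^n\times\mathbb D_r$ be closed in $P$ with $\Omega=P\setminus E$ pseudoconvex, and let $0\le\varphi\in PSH(\Omega)$. Then for all $j,k\ge1$ the function $\log\mathcal N_{j,k}$ is psh on $\mathbb D^n$, possibly $\equiv-\infty$.
\end{proposition}

\begin{proof}
Fix $j,k$ and drop them from the notation. Fix $s\in(r,1)$ in \eqref{eq:xi}.

\emph{Local boundedness.} Let $\varepsilon>0$ with $r<s-\varepsilon$, $s+\varepsilon<1$. If $z'$ ranges over a compact set $L'\subset\mathbb D^n$, then $\varphi\le M$ on $L'\times\{s-\varepsilon\le|w|\le s+\varepsilon\}$ for some $M$. The submean inequality on discs of radius $\varepsilon$ gives $|\xi(f)|^2\le\max_{|w|=s}|f|^2\le(\pi\varepsilon^2)^{-1}e^{2jM}\|f\|_{z'}^2$.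

\emph{Upper semicontinuity.} Let $z_\nu\to z_0$ in $\mathbb D^n$ with $\mathcal N(z_\nu)\to\ell$, and choose $f_\nu\in H_{z_\nu}$ with $\|f_\nu\|_{z_\nu}\le1$ and $|\xi(f_\nu)|^2\ge\mathcal N(z_\nu)-1/\nu$. Let $K\subset\Omega_{z_0}$ be compact. A compact neighborhood of $\{z_0\}\times K$ lies in $\Omega$, and $\varphi$ is bounded above on it. So for large $\nu$ the $f_\nu$ are defined on $K$ and bounded in $L^2(K,d\lambda)$. By the submean inequality they are uniformly bounded on compact subsets of the interior of $K$. Montel's theorem and a diagonal argument give a subsequence converging locally uniformly on $\Omega_{z_0}$ to some $f\in\mathcal O(\Omega_{z_0})$. Since $\varphi$ is usc, $e^{-2j\varphi(z_0,w)}\le\liminf_\nu e^{-2j\varphi(z_\nu,w)}$, and Fatou's lemma gives $\int_K|f|^2e^{-2j\varphi(z_0,\cdot)}d\lambda\le1$ for each compact $K$, so $\|f\|_{z_0}\le1$. As $\xi(f_\nu)\to\xi(f)$, we get $\ell=|\xi(f)|^2\le\mathcal N(z_0)$. Taking $z_\nu=z_0$ shows that the supremum defining $\mathcal N(z_0)$ is attained.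

\emph{Submean inequality.} Let $b\in\mathbb C^n\setminus\{0\}$ and $\{z_0+\zeta b:|\zeta|\le\rho\}\subset\mathbb D^n$. We show
\begin{equation}\label{eq:submean}
\log\mathcal N(z_0)\le\frac1{\pi\rho^2}\int_{\mathbb D_\rho}\log\mathcal N(z_0+\zeta b)\,d\lambda(\zeta),
\end{equation}
which together with upper semicontinuity proves the proposition. We may assume $\mathcal N(z_0)>0$. Let $f\in H_{z_0}$ be extremal, $\|f\|_{z_0}\le1$ and $|\xi(f)|^2=\mathcal N(z_0)$. The idea is to extend $f$ to the slices over the disc without increasing the norm on average.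

Let $\iota(w,\zeta)=(z_0+\zeta b,w)$ and $Y=\{(w,\zeta)\in\mathbb C\times\mathbb D_\rho:\iota(w,\zeta)\in\Omega\}$. The slice of $Y$ at $\zeta$ is $\Omega_{z_0+\zeta b}$. The set $Y$ is pseudoconvex. Indeed, $-\log d_\Omega\circ\iota$ is continuous and psh on $Y$ by (F3), since $\iota$ is affine, and so is
\[
\max\{-\log d_\Omega\circ\iota,\,0\}+\frac1{\rho^2-|\zeta|^2}.
\]
A sublevel set of this function lies in $\{|\zeta|\le\rho',\ d_\Omega\circ\iota\ge c\}$ for some $\rho'<\rho$, $c>0$, and this set is closed, bounded and contained in $Y$. By (F5) with $\psi=2j\varphi\circ\iota$ and Fubini's theorem, there is $F\in\mathcal O(Y)$ with $F(\cdot,0)=f$ and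
\begin{equation}\label{eq:sharp}
\frac1{\pi\rho^2}\int_{\mathbb D_\rho}\|F_\zeta\|^2\,d\lambda(\zeta)\le1,
\end{equation}
where $F_\zeta=F(\cdot,\zeta)$ and $\|F_\zeta\|=\|F_\zeta\|_{z_0+\zeta b}$. Since $Y\supset\{r<|w|<1\}\times\mathbb D_\rho$, the function $q(\zeta)=\xi(F_\zeta)$ is holomorphic on $\mathbb D_\rho$, and $|q(0)|^2=\mathcal N(z_0)$. For almost every $\zeta$ the norm $\|F_\zeta\|$ is finite, and then the definition of $\mathcal N$ and the inequality $\log t\le t-1$ give, with values in $[-\infty,\infty)$,
\begin{equation}\label{eq:pointwise}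
\log|q(\zeta)|^2\le\log\mathcal N(z_0+\zeta b)+\log\|F_\zeta\|^2\le\log\mathcal N(z_0+\zeta b)+\|F_\zeta\|^2-1 .
\end{equation}
On the right, $\log\mathcal N$ is usc and bounded above on the closed disc, and $\|F_\zeta\|^2-1$ is integrable with mean $\le0$ by \eqref{eq:sharp}. So $\log|q|^2$ has integrable positive part on $\mathbb D_\rho$, and its mean over $\mathbb D_\rho$ is at most the right side of \eqref{eq:submean}. On the other hand $\log|q|^2$ is subharmonic, so its mean over $\mathbb D_{\rho'}$ is at least $\log|q(0)|^2$ for $\rho'<\rho$. By monotone convergence for the positive and negative parts, these means converge to the mean over $\mathbb D_\rho$ as $\rho'\uparrow\rho$. This proves \eqref{eq:submean}.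
\end{proof}

\begin{remark}
The value $\pi\rho^2$ in (F5) matters here. With $C\pi\rho^2$, $C>1$, in its place, averaging the first inequality in \eqref{eq:pointwise} gives \eqref{eq:submean} only up to an additive $\log C$. That weaker inequality does not imply subharmonicity: it holds for every measurable function whose oscillation is at most $\log C$.
\end{remark}

\begin{proposition}\label{prop:psc}
Theorem~\ref{thm:main} holds if $\Omega$ is pseudoconvex.
\end{proposition}

\begin{proof}
We verify the hypotheses of Proposition~\ref{prop:criterion} with $\rho=s'=1$. The set $\Omega$ is bounded, pseudoconvex, and connected by (F2), so (F4) with $\psi=2j\varphi$ gives (H1). By Lemma~\ref{lem:slice}, $\mathcal N_{j,k}=0$ on $A\setminus Z$. If the psh function $\log\mathcal N_{j,k}$ were not identically $-\infty$, the set $A\setminus Z$ would be pluripolar, which it is not. So $\mathcal N_{j,k}\equiv0$ for all $j,k\ge1$. Now let $F\in\mathcal O(\Omega)$ with $\|F\|_j<\infty$. By Fubini's theorem $F(z',\cdot)\in H_{j,z'}$ for almost every $z'$, and for these $z'$ we have $|\xi_k(F(z',\cdot))|^2\le\mathcal N_{j,k}(z')\|F(z',\cdot)\|^2_{j,z'}=0$.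 The function $z'\mapsto\xi_k(F(z',\cdot))$ is continuous, so it vanishes identically. This is (H2).
\end{proof}

\section{The $\bar\partial$-equation off a closed pluripolar set}\label{sec:dbar}

In general $\Omega$ is not pseudoconvex (for a point $E=\{0\}$, the function $-\log d_\Omega=-\log|z|$ violates the submean inequality on small discs centered at $(\varepsilon,0,\dots,0)$ in the direction of $w$), and (F4) does not apply. We obtain (H1) by solving $\bar\partial u=\alpha$ with an $L^2$ estimate. The $L^2$ method needs a complete K\"ahler metric and a psh weight on the same manifold. The weight is psh on $P\setminus E$, while a complete metric is at hand on polydiscs; the function $g$ does not provide an exhaustion of $P\setminus E$, since $\{g=-\infty\}$ may be larger than $E$. We therefore work on a polydisc, modify the weight near $E$ at the cost of plurisubharmonicity there, and cut off the bad region with the functions $\chi_m$. The metric is chosen so that $\bar\partial\chi_m$ is uniformly small, and the equation is solved up to an error that vanishes in the limit.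

\subsection*{Conventions and two facts}
Let $X\subset\mathbb C^N$ be open, $\omega$ a K\"ahler form on $X$, $\Psi\in C^\infty(X,\mathbb R)$, $\omega_0=i\partial\bar\partial|z|^2=i\sum dz_j\wedge d\bar z_j$ and $dz=dz_1\wedge\dots\wedge dz_N$. At a given point, a unitary change of coordinates brings $\omega$ into the form $i\sum\lambda_j\,dz_j\wedge d\bar z_j$; we call such coordinates \emph{adapted}. The pointwise inner product on forms is the one for which the wedge products of the forms $\sqrt{\lambda_j}\,dz_j$, $\sqrt{\lambda_j}\,d\bar z_j$ are orthonormal, and $dV_\omega=\lambda_1\cdots\lambda_N\,d\lambda$. For a function $u$ and $(N,1)$-forms $v=\sum v_j\,d\bar z_j\wedge dz$, $v'=\sum v'_j\,d\bar z_j\wedge dz$ we get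
\begin{equation}\label{eq:norms}
|u\,dz|_\omega^2\,dV_\omega=|u|^2d\lambda,\qquad\langle v,v'\rangle_\omega\,dV_\omega=\sum_j\lambda_j^{-1}v_j\overline{v'_j}\,d\lambda .
\end{equation}
The first identity is the reason for using $(N,q)$-forms: the norm of the solution does not depend on the metric. For a $(0,1)$-form $\gamma=\sum\gamma_j\,d\bar z_j$ we have $|\gamma|_\omega^2=\sum\lambda_j^{-1}|\gamma_j|^2$, and the operator $\gamma\wedge\cdot$ and its pointwise adjoint $(\gamma\wedge\cdot)^*$ have norm at most $|\gamma|_\omega$. Global inner products $\langle\!\langle\cdot,\cdot\rangle\!\rangle$ and norms $\|\cdot\|$ are taken against $e^{-\Psi}dV_\omega$. Let $D''$ be the maximal $\bar\partial$: its domain consists of the $L^2$ forms whose distributional $\bar\partial$ is in $L^2$. It is closed and densely defined; $D''^*$ denotes its Hilbert space adjoint.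

\begin{enumerate}
\item[(F6)] (Andreotti--Vesentini.) If $\omega$ is complete, smooth compactly supported forms are dense in $\operatorname{Dom}D''\cap\operatorname{Dom}D''^*$ for the graph norm $\|v\|+\|D''v\|+\|D''^*v\|$.
\item[(F7)] (Bochner--Kodaira--Nakano.) For smooth compactly supported $(N,1)$-forms $v$,
\[
\|D''v\|^2+\|D''^*v\|^2\ge\int\langle[i\partial\bar\partial\Psi,\Lambda_\omega]v,v\rangle_\omega\,e^{-\Psi}dV_\omega ,
\]
where $\Lambda_\omega$ is the adjoint of $\omega\wedge\cdot$. In adapted coordinates, for $\Theta=i\sum\Theta_{jk}\,dz_j\wedge d\bar z_k$,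
\begin{equation}\label{eq:curv}
\langle[\Theta,\Lambda_\omega]v,v\rangle_\omega\,dV_\omega=\sum_{j,k}\Theta_{jk}\,\frac{v_j}{\lambda_j}\,\frac{\overline{v_k}}{\lambda_k}\,d\lambda .
\end{equation}
\end{enumerate}

\begin{proposition}\label{prop:dbar}
Let $P\subset\mathbb C^N$ be a polydisc, $E$ closed in $P$ and pluripolar, $\psi\in PSH(P\setminus E)$, $\psi\not\equiv-\infty$, and let $P'\Subset P$ be a concentric polydisc. Let $\alpha=\sum\alpha_j\,d\bar z_j$ be a smooth $\bar\partial$-closed $(0,1)$-form with compact support in $P'\setminus E$ and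
\[
I(\alpha)=\int\sum_j|\alpha_j|^2\,e^{-\psi-|z|^2}d\lambda<\infty .
\]
Then there is $u\in L^2_{\mathrm{loc}}(P'\setminus E)$ with $\bar\partial u=\alpha$ on $P'\setminus E$ and $\int_{P'\setminus E}|u|^2e^{-\psi-|z|^2}d\lambda\le2I(\alpha)$.
\end{proposition}

\begin{proof}
Put $a=I(\alpha)^{1/2}$. If $a=0$ then $\alpha=0$, so assume $a>0$. Let $l_m,\chi_m$ be given by Lemma~\ref{lem:cutoff} for $V=P'$, $h=g$ from (F1), and the compact set $K=E\cap\overline{P'}$. The distance to the empty set is $+\infty$.

\emph{Step 1: metrics.} Let $P'=\prod\{|z_i-c_i|<\rho_i\}$, $p=-\sum_i\log(\rho_i^2-|z_i-c_i|^2)$, and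
\[
\omega_m=\omega_0+i\partial\bar\partial(-l_m)+i\partial\bar\partial p\quad\text{on }P'.
\]
All three terms are $\ge0$. The last one, $i\sum_i\rho_i^2(\rho_i^2-|z_i-c_i|^2)^{-2}dz_i\wedge d\bar z_i$, is a product of Poincar\'e metrics, so $\omega_m$ is a complete K\"ahler metric. Since $\omega_m\ge\omega_0$, we have $\lambda_j\ge1$ in adapted coordinates. The middle term makes $\bar\partial\chi_m$ small. Write $\partial l_m=\sum l_{m,j}\,dz_j$. The inequality $\omega_m\ge i\partial l_m\wedge\bar\partial l_m$ says that $|\sum l_{m,j}t_j|^2\le\sum\lambda_j|t_j|^2$ for $t\in\mathbb C^N$, and the choice $t_j=\overline{l_{m,j}}/\lambda_j$ gives $\sum\lambda_j^{-1}|l_{m,j}|^2\le1$. By Lemma~\ref{lem:cutoff}(ii),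
\begin{equation}\label{eq:grad}
|\bar\partial\chi_m|_{\omega_m}\le2/m .
\end{equation}

\emph{Step 2: weights.} The set $S_m=\overline{P'}\cap\operatorname{supp}\chi_m$ is a compact subset of $P$ disjoint from $E$, so it has positive distance from $E$. Choose $\delta_m\downarrow0$ with $2\delta_m<\operatorname{dist}(P',\partial P)$ and $3\delta_m<\operatorname{dist}(S_m,E)$. By (F2), $P\setminus E$ is a domain, so $\psi$ is locally integrable, and $\psi_m=\psi^{\delta_m}$ is smooth and psh near all points of $\overline{P'}$ at distance $>\delta_m$ from $E$. Let $\tau_m\colon\mathbb C^N\to[0,1]$ be smooth, equal to $1$ where $\operatorname{dist}(\cdot,E)\ge2\delta_m$ and to $0$ where $\operatorname{dist}(\cdot,E)\le\frac32\delta_m$; one may convolve the indicator function of $\{\operatorname{dist}(\cdot,E)\ge\frac74\delta_m\}$ at scale $\frac14\delta_m$. Then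
\[
\Psi_m=\tau_m\psi_m+|z|^2
\]
is smooth on $P'$. It need not be psh, but near $S_m$ it equals $\psi_m+|z|^2$, so $i\partial\bar\partial\Psi_m\ge\omega_0$ there. Let $K_m=\{z\in P':\operatorname{dist}(z,E)\ge2\delta_m\}$. These sets increase to $P'\setminus E$, every compact subset of $P'\setminus E$ lies in $K_m$ for large $m$, the function $\psi_m$ is bounded on $K_m$, and
\begin{equation}\label{eq:weights}
\psi+|z|^2\le\Psi_m=\psi_m+|z|^2\le\psi_{m_0}+|z|^2\quad\text{on }K_{m_0}\text{ for }m\ge m_0 .
\end{equation}
We consider only $m$ with $\operatorname{supp}\alpha\subset K_m$.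

\emph{Step 3: a priori estimate.} Work on $X=P'$ with $\omega=\omega_m$ and $\Psi=\Psi_m$. Identify a function $u$ with $u\,dz$ and $\alpha$ with $\alpha\wedge dz$; this is compatible with $\bar\partial$. For an $L^2$ form $v$ of type $(N,1)$ let
\[
Q(v)^2=\int_{P'}\sum_j\lambda_j^{-2}|v_j|^2\,e^{-\Psi_m}d\lambda ,
\]
which is the integral of \eqref{eq:curv} for $\Theta=\omega_0$. Then $Q$ is a seminorm, and $Q(v)\le\|v\|$ because $\lambda_j\ge1$. By \eqref{eq:norms}, the Cauchy--Schwarz inequality applied to $\sum\alpha_j\cdot\lambda_j^{-1}\overline{v_j}$, and \eqref{eq:weights},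
\begin{equation}\label{eq:CS}
|\langle\!\langle\alpha,v\rangle\!\rangle|\le\Big(\int\sum_j|\alpha_j|^2e^{-\Psi_m}d\lambda\Big)^{1/2}Q(v)\le a\,Q(v).
\end{equation}
The metric $\omega_m$ has dropped out of the factor containing $\alpha$. Also, by $\lambda_j\ge1$, \eqref{eq:weights}, Lemma~\ref{lem:cutoff}(i) and dominated convergence,
\begin{equation}\label{eq:bm}
b_m^2:=\|(1-\chi_m)\alpha\|^2\le\int(1-\chi_m)^2\sum_j|\alpha_j|^2e^{-\psi-|z|^2}d\lambda\longrightarrow0 .
\end{equation}

Let $v$ be smooth with compact support in $P'$. The form $\chi_mv$ is supported in $S_m$, where $i\partial\bar\partial\Psi_m\ge\omega_0$, so (F7) and \eqref{eq:curv} give $Q(\chi_mv)^2\le\|D''(\chi_mv)\|^2+\|D''^*(\chi_mv)\|^2$. We have $D''(\chi_mv)=\chi_mD''v+\bar\partial\chi_m\wedge v$ and, by taking adjoints in the same identity, $D''^*(\chi_mv)=\chi_mD''^*v-(\bar\partial\chi_m\wedge\cdot)^*v$. By \eqref{eq:grad},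
\begin{equation}\label{eq:apriori}
Q(\chi_mv)^2\le\big(\|D''v\|+\tfrac2m\|v\|\big)^2+\big(\|D''^*v\|+\tfrac2m\|v\|\big)^2 .
\end{equation}
Both sides are continuous in the graph norm, so by (F6) the inequality holds on $\operatorname{Dom}D''\cap\operatorname{Dom}D''^*$.

Let $v\in\operatorname{Dom}D''^*$ be of type $(N,1)$ and write $v=v_1+v_2$ with $v_1\in\ker D''$ and $v_2\perp\ker D''$. The range of $D''$ on $(N,0)$-forms lies in $\ker D''$, so $v_2$ is orthogonal to it, which means $v_2\in\operatorname{Dom}D''^*$ and $D''^*v_2=0$. Hence $v_1\in\ker D''\cap\operatorname{Dom}D''^*$, $D''^*v_1=D''^*v$, $\|v_1\|\le\|v\|$, and \eqref{eq:apriori} gives $Q(\chi_mv_1)\le\|D''^*v\|+\frac4m\|v\|$. Since $\alpha\in\ker D''$, we have $\langle\!\langle\alpha,v\rangle\!\rangle=\langle\!\langle\alpha,v_1\rangle\!\rangle$, and by \eqref{eq:CS} and \eqref{eq:bm}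
\[
|\langle\!\langle\alpha,v\rangle\!\rangle|\le|\langle\!\langle\alpha,\chi_mv_1\rangle\!\rangle|+|\langle\!\langle(1-\chi_m)\alpha,v_1\rangle\!\rangle|\le a\big(\|D''^*v\|+\kappa_m\|v\|\big),
\]
where $\kappa_m=\frac4m+\frac{b_m}a>0$ and $\kappa_m\to0$.

\emph{Step 4: approximate solutions.} The right side is at most $\sqrt2\,a\,(\|D''^*v\|^2+\|\kappa_mv\|^2)^{1/2}$. So $(D''^*v,\kappa_mv)\mapsto\langle\!\langle v,\alpha\rangle\!\rangle$ is a linear functional of norm $\le\sqrt2\,a$ on a subspace of $L^2_{(N,0)}\oplus L^2_{(N,1)}$. By the Hahn--Banach and Riesz theorems there are $u_m,\beta_m$ with $\langle\!\langle D''^*v,u_m\rangle\!\rangle+\kappa_m\langle\!\langle v,\beta_m\rangle\!\rangle=\langle\!\langle v,\alpha\rangle\!\rangle$ for all $v\in\operatorname{Dom}D''^*$ and with $\|u_m\|^2+\|\beta_m\|^2\le2a^2$. As $D''^{**}=D''$, this says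
\begin{equation}\label{eq:approx}
\bar\partial u_m=\alpha-\kappa_m\beta_m\quad\text{on }P'.
\end{equation}

\emph{Step 5: the limit of $u_m$.} By \eqref{eq:norms} and \eqref{eq:weights}, for $m\ge m_0$,
\[
\int_{K_{m_0}}|u_m|^2e^{-\psi_{m_0}-|z|^2}d\lambda\le\|u_m\|^2\le2a^2 .
\]
The weight on the left is bounded above and below on $K_{m_0}$. A diagonal subsequence converges weakly in $L^2(K_{m_0})$ for every $m_0$ to a function $u\in L^2_{\mathrm{loc}}(P'\setminus E)$, and $u$ satisfies the same bound for every $m_0$. As $m_0\to\infty$, the product of $e^{-\psi_{m_0}}$ with the indicator function of $K_{m_0}$ increases to $e^{-\psi}$ on $P'\setminus E$. Monotone convergence gives the asserted estimate.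

\emph{Step 6: the error term.} The bound on $\beta_m$ is in the norm of $\omega_m$, which by \eqref{eq:norms} is weak where $\omega_m$ is large. Lemma~\ref{lem:cutoff}(iii) says that $\omega_m$ is not large in $L^1$, and this suffices. Let $\mu$ be a smooth $(N,1)$-form with compact support $L\subset P'\setminus E$, say $L\subset K_{m_0}$. The Euclidean inner product $\langle\beta_m,\mu\rangle_{\omega_0}$ may be computed in adapted coordinates, where
\[
\Big|\sum_j\beta_{m,j}\overline{\mu_j}\Big|^2\le\sum_j\lambda_j^{-1}|\beta_{m,j}|^2\cdot\sum_j\lambda_j|\mu_j|^2\le\sum_j\lambda_j^{-1}|\beta_{m,j}|^2\cdot\operatorname{tr}(\omega_m)\,|\mu|^2_{\omega_0}.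
\]
Hence
\[
\Big|\int\langle\beta_m,\mu\rangle_{\omega_0}d\lambda\Big|\le\|\beta_m\|\Big(\int_L\operatorname{tr}(\omega_m)\,|\mu|^2_{\omega_0}\,e^{\Psi_m}d\lambda\Big)^{1/2}.
\]
For $m\ge m_0$, $\Psi_m$ is bounded above on $L$ uniformly in $m$ by \eqref{eq:weights}, and $\int_L\operatorname{tr}(\omega_m)\,d\lambda$ is bounded by Lemma~\ref{lem:cutoff}(iii). So the left side is $O(1)$, and $\kappa_m\beta_m\to0$ in the sense of distributions on $P'\setminus E$. Passing to the limit in \eqref{eq:approx} gives $\bar\partial u=\alpha$ on $P'\setminus E$.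
\end{proof}

To obtain (H1), take a local solution near $x$ from (F4), cut it off, and correct it with Proposition~\ref{prop:dbar}. A nonintegrable pole of the weight at $x$ forces the correction to vanish there.

\begin{corollary}\label{cor:H1}
Let $P,P',E$ be as in Proposition~\ref{prop:dbar} and $0\le\varphi\in PSH(P\setminus E)$. Then \textup{(H1)} holds for $P'$.
\end{corollary}

\begin{proof}
Let $x\in P'\setminus E$, let $U\Subset P'\setminus E$ be the ball of radius $2\sigma$ about $x$ for some small $\sigma>0$, and fix $\vartheta\in C_c^\infty(U,[0,1])$ with $\vartheta=1$ on the ball of radius $\sigma$. Constants $C_1,C_2,C_3$ depend on $x$ but not on $j$. By (F4) there is $f\in\mathcal O(U)$ with $f(x)=1$ and $\int_U|f|^2e^{-2j\varphi}d\lambda\le C_1e^{-2j\varphi(x)}$. Put $\alpha=\bar\partial(\vartheta f)=f\,\bar\partial\vartheta$ and $\psi=2j\varphi+2N\log|z-x|$. On the support of $\alpha$ we have $|z-x|\ge\sigma$, so $I(\alpha)\le\sigma^{-2N}\sup|\bar\partial\vartheta|^2\,C_1e^{-2j\varphi(x)}=C_2e^{-2j\varphi(x)}$. Let $u$ be given by Proposition~\ref{prop:dbar}. Then $F=\vartheta f-u$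 satisfies $\bar\partial F=0$, so it is holomorphic on $P'\setminus E$ after a change on a null set, and $u=f-F$ is holomorphic near $x$. Since $\varphi$ is bounded above near $x$, the function $|u|^2|z-x|^{-2N}$ is integrable near $x$. As $|z-x|^{-2N}$ is not integrable in real dimension $2N$, we get $u(x)=0$ and $F(x)=1$. Finally $|z-x|^{2N}e^{|z|^2}\le C_3$ on $P'$, so $\int_{P'\setminus E}|u|^2e^{-2j\varphi}d\lambda\le2C_3I(\alpha)$ and $\|F\|_j^2\le(2C_1+4C_2C_3)\,e^{-2j\varphi(x)}$.
\end{proof}

\begin{proposition}\label{prop:measure}
Theorem~\ref{thm:main} holds if $A$ is not Lebesgue null.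
\end{proposition}

\begin{proof}
For $\rho<1$ close to $1$ the set $A\cap\mathbb D_\rho^n$ is not null. Fix such a $\rho$ and $s'\in(r,1)$, and let $P'=\mathbb D_\rho^n\times\mathbb D_{s'}$. Then (H1) holds by Corollary~\ref{cor:H1}. Let $F\in\mathcal O(P'\setminus E)$ with $\|F\|_j<\infty$. By Fubini's theorem $\int|F(z',\cdot)|^2e^{-2j\varphi(z',\cdot)}d\lambda<\infty$ for $z'$ outside a null set $Z_F$. By Lemma~\ref{lem:slice} the holomorphic functions $z'\mapsto\xi_k(F(z',\cdot))$ on $\mathbb D_\rho^n$ vanish on $(A\cap\mathbb D_\rho^n)\setminus(Z\cup Z_F)$, which is not null. The zero set of a holomorphic function $\not\equiv0$ on $\mathbb D^n_\rho$ is null, so they vanish identically; measurability of $A$ is not needed. This is (H2). By Proposition~\ref{prop:criterion}, $\varphi$ is locally bounded above near $E\cap(\mathbb D_\rho^n\times\mathbb D)$. Let $\rho\uparrow1$.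
\end{proof}

\section{The singular set has pseudoconvex complement}\label{sec:hartogs}

Part of $E$ may be irrelevant for $\varphi$. The \emph{singular set} is
\[
E^*=\{p\in E:\ \sup\nolimits_{U\setminus E}\varphi=+\infty\text{ for every neighborhood }U\text{ of }p\}.
\]
If $\varphi$ is bounded above on $U\setminus E$, no point of $U$ lies in $E^*$, so $E^*$ is closed in $P$. It is pluripolar as a subset of $E$. By (F2), $\Omega^*=P\setminus E^*$ is a domain, and $\varphi$ extends across $E\setminus E^*$ to $\varphi^*\in PSH(\Omega^*)$. The function $\max\{\varphi^*,0\}$ is also a psh extension, so $\varphi^*\ge0$ by uniqueness.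

If $\Omega^*$ were not pseudoconvex, there would be a holomorphic family of discs whose boundaries stay in $\Omega^*$, such that an open set of these discs lies entirely in $\Omega^*$ while one disc meets $E^*$. After a change of coordinates this is the situation of Theorem~\ref{thm:main} with $A$ open and empty slices over $A$, and Proposition~\ref{prop:measure} then bounds $\varphi$ near a point of $E^*$. The original set $A$ plays no role in this argument.

\begin{proposition}\label{prop:hartogs}
$\Omega^*$ is pseudoconvex.
\end{proposition}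

\begin{proof}
Write $G=\Omega^*$, a bounded open set. For a unit vector $b\in\mathbb C^N$ and $z\in G$ let
\[
\delta_b(z)=\sup\{t>0: z+\eta b\in G\text{ for all }|\eta|<t\},\qquad s_b=-\log\delta_b .
\]
The function $\delta_b$ is positive and bounded. It is lower semicontinuous: if $t<\delta_b(z)$, the disc $\{z+\eta b:|\eta|\le t\}$ is a compact subset of $G$ and stays in $G$ under small translations. So $s_b$ is usc and bounded below. Since $d_G=\inf_b\delta_b$, the continuous function $-\log d_G$ equals $\sup_bs_b$, and by (F3) it suffices to show that each $s_b$ is psh.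

Suppose not. Then there is a disc $\{z_0+\zeta a:|\zeta|\le1\}\subset G$, $a\ne0$, such that $\sigma(\theta)=s_b(z_0+e^{i\theta}a)$ has mean $<s_b(z_0)$. The vector $a$ is not a multiple of $b$. Indeed, let $G_b=\{c\in\mathbb C:z_0+cb\in G\}$. For $c\in G_b$, $\delta_b(z_0+cb)$ is the distance from $c$ to $\mathbb C\setminus G_b$, so $s_b(z_0+cb)=\sup_{c'\notin G_b}(-\log|c-c'|)$ is a continuous supremum of harmonic functions of $c$, hence subharmonic.

\emph{A polynomial majorant.} The function $\sigma$ is usc and bounded, so it is the limit of a decreasing sequence of continuous functions on the circle. By monotone convergence one of them, $H\ge\sigma$, has mean $<s_b(z_0)-2\varepsilon$ for some $\varepsilon>0$. By Fej\'er's theorem there is a real trigonometric polynomial $T$ with $|T-(H+\varepsilon)|<\varepsilon$, so $\sigma<T<H+2\varepsilon$. Write $T(\theta)=\operatorname{Re}f(e^{i\theta})$ with a polynomial $f$; then $\operatorname{Re}f(0)$ is the mean of $T$. Thus $s_b(z_0+\zeta a)<\operatorname{Re}f(\zeta)$ for $|\zeta|=1$ and $\operatorname{Re}f(0)<s_b(z_0)$, that is,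
\begin{equation}\label{eq:radii}
\delta_b(z_0+\zeta a)>|e^{-f(\zeta)}|\quad(|\zeta|=1),\qquad\delta_b(z_0)<|e^{-f(0)}| .
\end{equation}

\emph{The family of discs.} Complete $a,b$ to a basis $a,b,e_1,\dots,e_{N-2}$ of $\mathbb C^N$ and put
\[
\Phi(\zeta,\eta,y)=z_0+\zeta a+\eta e^{-f(\zeta)}b+\sum_iy_ie_i .
\]
In this basis $\Phi-z_0$ is the map $(\zeta,\eta,y)\mapsto(\zeta,\eta e^{-f(\zeta)},y)$, so $\Phi$ is a biholomorphism of $\mathbb C^N$. By \eqref{eq:radii} and the choice of the disc,
\begin{itemize}
\item $\Phi(\zeta,\eta,0)\in G$ for $|\zeta|=1$, $|\eta|\le1$;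
\item $\Phi(\zeta,0,0)\in G$ for $|\zeta|\le1$;
\item $\Phi(0,\eta_1,0)\notin G$ for some $|\eta_1|<1$.
\end{itemize}
The sets in the first two items are compact and $\Phi^{-1}(G)$ is open. So there are $\kappa,t,y_0\in(0,1)$ such that $\Phi(\zeta,\eta,y)\in G$ if $1-\kappa\le|\zeta|\le1$, $|\eta|\le1$, $|y_i|\le y_0$, and also if $|\zeta|\le1$, $|\eta|<t$, $|y_i|<y_0$. Let $Q=\{|\zeta|<1,\ |\eta|<1,\ |y_i|<y_0\}$. For $|\eta|\le1$, $|y_i|\le y_0$, each component of $\zeta\mapsto\Phi(\zeta,\eta,y)$ is holomorphic and has modulus $<1$ on $|\zeta|=1$, hence on $|\zeta|\le1$. So $\Phi(Q)\subset P$; here we use that $P$ is a polydisc. In particular $p:=\Phi(0,\eta_1,0)\in P\setminus G=E^*$.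

\emph{Contradiction.} Let $E'=Q\cap\Phi^{-1}(E^*)$. It is closed in $Q$, pluripolar (it lies in $\{g\circ\Phi=-\infty\}$), and contained in $\{|\zeta|<1-\kappa\}$. The function $\varphi^*\circ\Phi$ is psh on $Q\setminus E'$. Regard $\zeta$ as the fiber variable $w$ and $(\eta,y)$ as the base variable $z'$, and rescale the $y_i$ to turn $Q$ into the unit polydisc. Over the nonempty open set $A'=\{|\eta|<t,\ |y_i|<y_0\}$ the slices of $E'$ are empty, so the slice hypothesis holds trivially. By Proposition~\ref{prop:measure}, $\varphi^*\circ\Phi$ is locally bounded above near $E'$. Hence $\varphi^*$ is bounded above on $U\setminus E^*$ for a neighborhood $U$ of $p$, and so $\varphi$ is bounded above on $U\setminus E$. This contradicts $p\in E^*$.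
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varphi\ge0$, and let $E^*,\Omega^*,\varphi^*$ be as in Section~\ref{sec:hartogs}. We check that $E^*$, $\varphi^*$ and the nonpluripolar set $A\setminus Z$ satisfy the hypotheses of the theorem. The set $E^*\subset\mathbb D^n\times\mathbb D_r$ is closed in $P$ and pluripolar. Let $z'\in A\setminus Z$ and $w_0\in E^*_{z'}$. By hypothesis $\varphi(z',\cdot)\le M'$ on $W\setminus E_{z'}$ for some neighborhood $W\subset\mathbb D$ of $w_0$ and some $M'$. The function $\varphi^*(z',\cdot)$ is subharmonic on the open set $W\setminus E^*_{z'}$ and is $\le M'$ outside $E_{z'}$, which is polar and hence null. So $\varphi^*(z',\cdot)\le M'$ on $W\setminus E^*_{z'}$.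

By Proposition~\ref{prop:hartogs}, $\Omega^*$ is pseudoconvex, so Proposition~\ref{prop:psc} shows that $\varphi^*$ is locally bounded above near $E^*$. By the definition of $E^*$ this means $E^*=\emptyset$, that is, $\varphi$ is locally bounded above near $E$. The extension and its uniqueness follow from (F2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(a) Define the singular set $E^*\subset E$ as in Section~\ref{sec:hartogs}; it is closed. Let $B_0$ be the complement in $B$ of the projection of $E^*$. Proper maps to manifolds are closed, so $B_0$ is open, and $B_0\subset A_\varphi$ because a bound on $U\setminus E$ is in particular a bound on each slice. Call $U\subset B$ \emph{admissible} if it is a coordinate polydisc $U\cong\mathbb D^n$, relatively compact in a larger chart. We claim that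
\begin{equation}\label{eq:claim}
U\text{ admissible and }A_\varphi\cap U\text{ nonpluripolar}\ \Longrightarrow\ U\subset B_0 .
\end{equation}
Indeed, $E\cap(\overline U\times\mathbb D)$ is compact by properness, so $E\cap(U\times\mathbb D)\subset U\times\mathbb D_r$ for some $r<1$, and Theorem~\ref{thm:main} applies on $U\times\mathbb D$.

Suppose that $A_\varphi$ is not locally pluripolar. Then some $z'\in A_\varphi$ has no connected neighborhood $V$ with a psh function $\not\equiv-\infty$ that equals $-\infty$ on $A_\varphi\cap V$. For an admissible $U\ni z'$, the set $A_\varphi\cap U$ is then nonpluripolar by (F1), and \eqref{eq:claim} gives $B_0\ne\emptyset$. Next let $z'\in\overline{B_0}$ and let $U\ni z'$ be admissible. The set $U\cap B_0\subset A_\varphi$ is open and nonempty, so it is not null and hence nonpluripolar, and \eqref{eq:claim} gives $z'\in B_0$. Thus $B_0$ is open, closed and nonempty, so $B_0=B=A_\varphi$ and $E^*=\emptyset$. By (F2), $\varphi$ extends in each coordinate ball of $B\times\mathbb D$, and the extensions agree on overlaps by uniqueness.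

(b) The implication (2)$\Rightarrow$(1) is Theorem~\ref{thm:main}. The last assertion is Example~\ref{ex:model}. If $A$ is pluripolar, then $A\subset\{v=-\infty\}$ for some $v\in PSH(\mathbb D^n)$, $v\not\equiv-\infty$, by (F1), and $\varphi_v$ satisfies $A\subset A_{\varphi_v}$ but does not extend. This proves (1)$\Rightarrow$(2).

(c) Let $z_1$ be the first coordinate of $z'$, $E=\{z_1=\frac12\}$ and $\varphi=-\log|z_1-\frac12|$. The set $E$ is closed in $\mathbb D^{n+1}$ and pluripolar, and $\varphi$ is pluriharmonic off $E$. Over the nonempty open set $\{z_1\ne\frac12\}$ the slices of $E$ are empty, so the slice hypothesis holds on a nonpluripolar set. But $\varphi\to+\infty$ at $E$, so $\varphi$ does not extend.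
\end{proof}

\begin{thebibliography}{9}

\bibitem{Blocki}
B{\l}ocki, Invent. Math. 193 (2013).

\bibitem{CWW}
Bo-Yong Chen, Jujie Wu and Xu Wang, \emph{Ohsawa-Takegoshi type theorem and extension of plurisubharmonic functions}, arXiv:1407.2339 (2014).

\bibitem{Hormander}
H\"ormander, \emph{SCV} (several complex variables).

\bibitem{Klimek}
Klimek, \emph{Pluripotential Theory}.

\end{thebibliography}
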